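\title{How many posets can share a cover graph?}

\begin{abstract}
The cover graph of a finite poset is its Hasse diagram with the directions forgotten. Let $f(n)$ be the largest number of partial orders on an $n$-element set that have one and the same cover graph. We prove that $\log f(n)=\Theta(n\log n)$, and more precisely that $\log f(n)/(n\log n)$ has lower limit at least $1/6$ and upper limit at most $1/2$. If the cover graph is required to have girth at least $g$, the logarithm of the maximum is of order $n(1+\log n/g)$, uniformly in $n$ and $g$. The lower bounds come from a point--line incidence graph in which the directions of the lines lie on a parabola.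
\end{abstract}

\section{Introduction}

In a finite poset, $y$ \emph{covers} $x$ if $x<y$ and no element lies strictly between them. The \emph{cover graph} is the undirected graph on the ground set in which two elements are adjacent if and only if one of them covers the other. The cover relation determines the order, but the cover graph records only which pairs are in the relation and not which element of each pair is the larger, so different orders can have the same cover graph. The path with edges $12$ and $23$ is the cover graph of four orders on $\{1,2,3\}$: the chains $1<2<3$ and $3<2<1$, the order in which $2$ lies above the incomparable elements $1$ and $3$, and its reverse. How much information can be lost in this way?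

For a finite graph $G$ let $N(G)$ be the number of partial orders on its vertex set whose cover graph is $G$, and let
\[
f(n)=\max\{N(G): G \text{ a graph on } [n]\},\qquad [n]=\{1,\dots,n\}.
\]
The problem, which comes from Ilinca and Kahn~\cite{IK}, is to determine the growth of $\log f(n)$ up to a constant factor. Two bounds are elementary: trees give $f(n)\ge 2^{n-1}$ (Example~\ref{ex:small}), and linear extensions give $f(n)\le n!$ (Section~\ref{sec:upper}). Thus $\log f(n)$ lies between the orders $n$ and $n\log n$. A construction of Graham Brightwell gives a constant $c_0>0$ with
\begin{equation}\label{eq:brightwell}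
f(n)\ge (c_0\log n/\log\log n)^n
\end{equation}
for all large $n$, so $\log f(n)$ is at least of order $n\log\log n$. We show that the elementary upper bound has the right order. Logarithms are natural throughout.

\begin{theorem}\label{thm:main}
For all $n\ge4$,
\[
\tfrac1{1536}\,n\log n\le\log f(n)\le\log n!\le n\log n .
\]
In particular $\log f(n)=\Theta(n\log n)$.
\end{theorem}

Asymptotically both constants can be improved.

\begin{theorem}\label{thm:const}
We have
\[
\frac16\le\liminf_{n\to\infty}\frac{\log f(n)}{n\log n}\le\limsup_{n\to\infty}\frac{\log f(n)}{n\log n}\le\frac12 .
\]
More precisely, $f(n)\le(\sqrt n+\tfrac32)^n$.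
\end{theorem}

We do not determine the exact limiting constant. The third result describes how the answer changes when short cycles are forbidden. The \emph{girth} of a graph is the length of its shortest cycle, and is $\infty$ for a forest. Let $F(n,g)$ be the maximum of $N(G)$ over graphs $G$ on $[n]$ of girth at least $g$.

\begin{theorem}\label{thm:girth}
There are absolute constants $c_1,c_2>0$ such that for all integers $n\ge2$ and $g\ge3$,
\[
c_1\,n\Bigl(1+\frac{\log n}{g}\Bigr)\le\log F(n,g)\le c_2\,n\Bigl(1+\frac{\log n}{g}\Bigr).
\]
\end{theorem}

Every graph has girth at least $3$, so $F(n,3)=f(n)$. For $g$ of order $\log n/\log\log n$ the value of $\log F(n,g)$ is $\Theta(n\log\log n)$, the order of the bound~\eqref{eq:brightwell}; for $g\ge\log n$ it is $\Theta(n)$, as for trees.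

Section~\ref{sec:orient} translates the problem into one about orientations of $G$. Section~\ref{sec:upper} proves the three upper bounds; they also show what a graph with many orders must look like. Section~\ref{sec:construction} contains the construction behind all lower bounds, which are derived in Sections~\ref{sec:lower} and~\ref{sec:girth}. Since $N(G)$ depends only on the isomorphism type of $G$, we build graphs on whatever vertex set is convenient.

\section{Good orientations}\label{sec:orient}

An \emph{orientation} of $G$ assigns a direction $x\to y$ or $y\to x$ to each edge $xy$; it is \emph{acyclic} if it has no directed cycle. Paths have distinct vertices, and their length is the number of edges. A \emph{bypass} is an edge $x\to y$ together with a directed path of length at least $2$ from $x$ to $y$. An orientation is \emph{good} if it is acyclic and has no bypass.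

\begin{lemma}\label{lem:good}
$N(G)$ is the number of good orientations of $G$.
\end{lemma}

\begin{proof}
Given an order with cover graph $G$, direct each edge from its smaller to its larger end. Elements increase strictly along directed edges, so this orientation is acyclic, and an inner vertex of a path bypassing $x\to y$ would lie strictly between $x$ and $y$, although $y$ covers $x$. So the orientation is good. In a finite poset $x\le y$ holds if and only if $y$ is reached from $x$ by a sequence of covers, that is, by a directed path; hence the orientation determines the order, and distinct orders give distinct orientations.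

Conversely, take a good orientation and put $x\le y$ if there is a directed path from $x$ to $y$. This relation is reflexive and transitive, and it is antisymmetric because the orientation is acyclic. If $y$ covers $x$, a directed path from $x$ to $y$ has no inner vertex, so $x\to y$ is an edge. If $x\to y$ is an edge and $x<z<y$, then directed paths from $x$ to $z$ and from $z$ to $y$ join to a directed walk of length at least $2$; by acyclicity it repeats no vertex, so it bypasses $x\to y$, which is impossible. Thus the order has cover graph $G$, and its upward orientation is the given one.
\end{proof}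

Goodness is a condition on cycles. Walk once around a cycle of $G$ and call each edge forward or backward according to its direction. If no edge is backward, the cycle is directed. If exactly one edge is backward, the forward edges form a directed path of length at least $2$ from the tail of that edge to its head, which is a bypass; and every bypass forms a cycle of this kind. Therefore
\begin{equation}\label{eq:cycles}
\text{an orientation is good} \iff \text{every cycle has at least two edges in each direction.}
\end{equation}
Each cycle lies in one component, so $N$ is multiplicative over disjoint unions, and adding isolated vertices does not change it. In particular $f$ is nondecreasing.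

\begin{example}\label{ex:small}
(a) Every orientation of a forest is good, so a tree on $n$ vertices has $N=2^{n-1}$.

(b) On the cycle of length $m\ge3$ an orientation is bad exactly when the number of clockwise edges is $0$, $1$, $m-1$ or $m$, so $N=2^m-2m-2$. For $m=3$ this is $0$, and by~\eqref{eq:cycles} every graph containing a triangle has $N=0$. For $m=4$ it is $6$: a good orientation has exactly two edges in each direction, so the directions of three edges of a $4$-cycle determine the direction of the fourth.

(c) In the complete bipartite graph $K_{a,q}$ fix an edge $u_0v_0$. The $a+q-1$ edges at $u_0$ or $v_0$ form a tree, and any other edge $uv$ lies on the $4$-cycle $u\,v\,u_0\,v_0$ together with three tree edges. By (b), $N(K_{a,q})\le2^{a+q-1}$, so this dense graph does no better than a tree on the same vertices.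
\end{example}

The examples show two opposing forces. Edges are choices, so a graph with large $N$ needs many of them; but many edges create short cycles, and short cycles remove choices.

\section{Upper bounds}\label{sec:upper}

A \emph{linear extension} of an order $<$ on $[n]$ is a total order $\prec$ such that $x<y$ implies $x\prec y$; every finite poset has one. If the cover graph $G$ is given, a linear extension determines the upward direction of every edge and hence, by Lemma~\ref{lem:good}, the order. Thus
\begin{equation}\label{eq:factorial}
f(n)\le n!\le n^n .
\end{equation}
The sharper bounds all rest on a count of acyclic orientations in terms of the degrees $d(v)$.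

\begin{lemma}\label{lem:acyclic}
A graph on $n\ge1$ vertices with average degree $d$ has at most $\prod_v(d(v)+1)\le(d+1)^n$ acyclic orientations.
\end{lemma}

\begin{proof}
We show that an acyclic orientation $D$ is determined by its out-degrees. Since the out-degree of $v$ takes one of the $d(v)+1$ values $0,\dots,d(v)$, this gives the first bound, and the second is the inequality of arithmetic and geometric means.

Let $D'$ be an orientation with the same out-degrees as $D$, and let $S$ be the set of edges on which they differ, directed as in $D$. The out-degree of $v$ in $D$ minus its out-degree in $D'$ equals the number of edges of $S$ leaving $v$ minus the number entering $v$, so these two numbers are equal. If $S$ is nonempty, we can walk along edges of $S$ indefinitely, since every vertex that is entered can be left. Some vertex is then visited twice, which gives a directed cycle in $D$. Hence $S$ is empty.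
\end{proof}

Applied to $G$ itself, the lemma does not improve~\eqref{eq:factorial} when $G$ is dense. Example~\ref{ex:small}(c) suggests the remedy: discard the edges whose direction is forced by $4$-cycles, and apply the lemma to what remains.

\begin{proposition}\label{prop:c4}
For all $n\ge1$, $f(n)\le(\sqrt n+\frac32)^n$, and hence $\log f(n)\le\frac12n\log n+\frac32\sqrt n$.
\end{proposition}

\begin{proof}
Let $G$ have $n$ vertices, and let $K$ be a spanning subgraph of $G$ that contains no $4$-cycle and is edge-maximal with this property. By maximality each edge $e$ of $G$ outside $K$ lies on a $4$-cycle whose other three edges are in $K$. In a good orientation of $G$ this cycle has exactly two edges in each direction, by~\eqref{eq:cycles}, so the direction of $e$ is determined by the directions on $K$. Restriction to $K$ therefore maps the good orientations of $G$ injectively to acyclic orientations of $K$.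

It remains to bound the average degree $d$ of $K$; this is the classical bound of K\H{o}v\'ari--S\'os--Tur\'an and Reiman, and we recall the argument. Two vertices of $K$ have at most one common neighbor, since two would give a $4$-cycle. Counting pairs of vertices together with a common neighbor gives $\sum_v\binom{d_K(v)}2\le\binom n2$. The function $t\mapsto t(t-1)$ is convex, so $d(d-1)\le n-1$, that is $(d-\frac12)^2\le n-\frac34$, and $d\le\frac12+\sqrt n$. Lemma~\ref{lem:acyclic} gives $N(G)\le(\sqrt n+\frac32)^n$. Finally $\log(\sqrt n+\frac32)=\frac12\log n+\log(1+\frac3{2\sqrt n})\le\frac12\log n+\frac3{2\sqrt n}$.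
\end{proof}

When the girth is large the graph is sparse, and Lemma~\ref{lem:acyclic} can be applied directly.

\begin{proposition}\label{prop:girthupper}
For all $n\ge1$ and $g\ge3$, $F(n,g)\le(5n^{6/g})^n$.
\end{proposition}

\begin{proof}
Let $G$ have $n$ vertices, girth at least $g$ and average degree $d$. Put $k=\lfloor(g-1)/2\rfloor\ge1$. Then $2k<g$, and $k\ge(g-2)/2\ge g/6$ because $g\ge3$. We claim that $d\le2+2n^{1/k}$.

We may assume $d>0$. Choose a subgraph $G'$ that maximizes the ratio $\rho$ of the number $e'$ of edges to the number $n'$ of vertices. Then $\rho\ge d/2>0$, so $n'\ge2$. Deleting a vertex of minimum degree $\delta$ does not increase the ratio, so $(e'-\delta)/(n'-1)\le e'/n'$, which says $\delta\ge\rho\ge d/2$. If $\delta\le1$ then $d\le2$. Let $\delta\ge2$, and consider the walks of length $k$ in $G'$ from a fixed vertex that are \emph{non-backtracking}, meaning that they never use the same edge twice in a row. There are at least $\delta(\delta-1)^{k-1}\ge(\delta-1)^k$ of them. Two such walks together use at most $2k<g$ edges, so these edges form a forest, and in a forest a non-backtracking walk is the unique path between its ends. Hence distinct walks end at distinct vertices,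 $(\delta-1)^k\le n$, and $d\le2\delta\le2+2n^{1/k}$.

By Lemmas~\ref{lem:good} and~\ref{lem:acyclic}, $N(G)\le(3+2n^{1/k})^n\le(5n^{1/k})^n\le(5n^{6/g})^n$.
\end{proof}

These bounds help to guess the answer. The most direct way to exclude bypasses is to make all directed paths too short to close a cycle. Suppose that $G$ has girth greater than $k\ge2$. Color it properly with colors from $[k]$ and direct each edge toward the larger color. This orientation is acyclic, and a directed path has at most $k-1$ edges, so a bypass would form a cycle of length at most $k$; the orientation is good. The number of orientations obtained is at most $k^n$, and at most $(5n^{6/k})^n$ by Proposition~\ref{prop:girthupper}. If $k>12\log n/\log\log n$ then $n^{6/k}<\sqrt{\log n}$. So for large $n$ and every $k$ this method produces at most $(12\log n/\log\log n)^n$ orientations, an expression of the same form as~\eqref{eq:brightwell}, and one might guess that $n\log\log n$ is the true order of $\log f(n)$.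

To do better, a graph must violate the premise of this method. Suppose $N(G)\ge n^{\varepsilon n}$ and $n^{\varepsilon/2}\ge5$. Proposition~\ref{prop:girthupper} gives $n^{\varepsilon}\le n^{\varepsilon/2+6/g}$ for every $g\ge3$ not exceeding the girth, so the girth is at most $12/\varepsilon$. On the other hand, an acyclic orientation whose directed paths have at most $k$ vertices arises from a coloring as above (color $v$ by the largest number of vertices on a directed path ending at $v$), so there are at most $k^n$ of them, and some good orientation of $G$ has a directed path with at least $n^\varepsilon$ vertices. The graph must have short cycles and long directed paths at once, and something other than length must keep the paths from returning to a neighbor of their starting vertex. In our construction this is convexity.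

\section{Points, lines and cuts}\label{sec:construction}

\subsection{Cut orientations}

Lemma~\ref{lem:acyclic} allows a factor $d(v)+1$ at each vertex. We aim to realize this factor at every vertex on one side of a bipartite graph, with independent choices. Call the two sides \emph{points} and \emph{lines}, and say that a point is \emph{on} a line if they are adjacent. The points on a line will be ordered by a common coordinate $x$; each line cuts its points into a left and a right part, receives edges from the left and sends edges to the right. Acyclicity is then automatic, and the absence of bypasses reduces to one property of the graph.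

\begin{lemma}\label{lem:cut}
Let $G$ be a bipartite graph with point set $\mathcal P$ and line set $\mathcal L$, and let $x:\mathcal P\to[a]$ be a map with the following two properties.
\begin{itemize}
\item[(L)] Each line has exactly one point with each value $x\in[a]$.
\item[(NR)] If $k\ge1$, if $p_0,\dots,p_k$ are points with $x(p_0)<\dots<x(p_k)$, if $p_{i-1}$ and $p_i$ are both on $\ell_i$ for $i=1,\dots,k$, and if $p_0$ and $p_k$ are both on $\ell$, then $\ell_1=\ell$.
\end{itemize}
Then $N(G)\ge(a+1)^{|\mathcal L|}$.
\end{lemma}

Property (NR), for ``no return'', says that a polygonal path that moves to the right and leaves a line at its first point never meets that line again.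

\begin{proof}
Choose for each line $\ell$ a \emph{cut} $t(\ell)\in\{0,1,\dots,a\}$. For $p$ on $\ell$ direct $p\to\ell$ if $x(p)\le t(\ell)$, and $\ell\to p$ if $x(p)>t(\ell)$. By (L) exactly $t(\ell)$ edges enter $\ell$, so the $(a+1)^{|\mathcal L|}$ choices of cuts give distinct orientations. By Lemma~\ref{lem:good} it suffices to show that each is good.

If $p\to\ell\to p'$, then $x(p)\le t(\ell)<x(p')$. So $x$ increases strictly from one point to the next along any directed walk. A directed cycle alternates between points and lines, and $x$ cannot increase all the way around it; the orientation is acyclic.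

The ends of an edge lie on opposite sides of $G$, so a path bypassing it has odd length $2k+1$ with $k\ge1$. According to whether the edge leaves a point or a line, the path has one of the forms
\[
p_0\to\ell_1\to p_1\to\dots\to\ell_k\to p_k\to\ell,\qquad
\ell\to p_0\to\ell_1\to p_1\to\dots\to\ell_k\to p_k,
\]
and the bypassed edge is $p_0\to\ell$ in the first case and $\ell\to p_k$ in the second. In both cases $p_0$ and $p_k$ are on $\ell$ and $x(p_0)<\dots<x(p_k)$. By (NR), $\ell_1=\ell$, although the vertices of a path are distinct.
\end{proof}

To use the lemma we need a graph with (L) and (NR) in which $a$ is a power of the number of vertices and the lines are a positive fraction of the vertices.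

\subsection{Slopes on a parabola}

The first candidate is the plane: points $(x,y)$ with $x\in[a]$ and lines $y=\eta+sx$ with slopes $s\in[q]$. If a path as in (NR) uses slope $s_i$ over a horizontal distance $\Delta_i>0$ and returns to a line of slope $s$, then $\sum_i s_i\Delta_i=s\sum_i\Delta_i$: the slope $s$ is a weighted average of the $s_i$. If $s$ is the smallest or the largest slope, this forces all $s_i=s$, so two slopes cause no trouble. With three slopes (NR) fails. The points $p_0=(1,0)$, $p_1=(2,1)$, $p_2=(3,4)$ are joined by lines $\ell_1$, $\ell_2$ of slopes $1$ and $3$, while $p_0$ and $p_2$ lie on a line $\ell$ of slope $2$ (Figure~\ref{fig:parabola}). The cuts $t(\ell_1)=1$, $t(\ell_2)=2$, $t(\ell)=3$ produce the path $p_0\to\ell_1\to p_1\to\ell_2\to p_2\to\ell$, which bypasses $p_0\to\ell$.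

We want every slope to behave like an extreme one. On the real line only two elements of a set are extreme, but on a parabola no point is an average of other points. So we add a coordinate $z$ in which a line of slope $s$ has slope $s^2$. In the example the path then rises by $1+9=10$ in $z$ while $\ell$ rises by $2\cdot4=8$, and the path misses $\ell$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\begin{scope}[x=1.3cm,y=0.7cm]
\draw[->] (0.5,-0.6)--(3.5,-0.6) node[right]{$x$};
\draw[thick] (1,0)--(2,1) node[midway,below right]{$\ell_1$};
\draw[thick] (2,1)--(3,4) node[midway,right]{$\ell_2$};
\draw[dashed] (1,0)--(3,4) node[midway,above left]{$\ell$};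
\fill (1,0) circle (2pt) node[left]{$p_0$};
\fill (2,1) circle (2pt) node[right]{$p_1$};
\fill (3,4) circle (2pt) node[right]{$p_2$};
\end{scope}
\begin{scope}[xshift=6cm,x=1.3cm,y=0.32cm]
\draw[->] (0.4,-1.3)--(3.5,-1.3) node[right]{$s$};
\draw[domain=0.5:3.1,smooth] plot (\x,{\x*\x});
\draw[thick] (1,1)--(3,9);
\fill (1,1) circle (2pt) node[above left]{$(1,1)$};
\fill (2,4) circle (2pt) node[below right]{$(2,4)$};
\fill (3,9) circle (2pt) node[right]{$(3,9)$};
\draw[fill=white] (2,5) circle (2pt) node[above left]{$(2,5)$};
\end{scope}
\end{tikzpicture}
\caption{Left: in the plane, a step of slope $1$ followed by a step of slope $3$ returns to the line of slope $2$ through the starting point, because $2$ is the average of $1$ and $3$. Right: when slope $s$ is replaced by the pair $(s,s^2)$, the average $(2,5)$ of $(1,1)$ and $(3,9)$ is no longer the pair $(2,4)$, and the return is impossible.}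
\label{fig:parabola}
\end{figure}

To obtain a finite graph without boundary effects we reduce $y$ and $z$ modulo integers that are just large enough for the relevant congruences to be equalities. We also include a fourth coordinate, in a finite group $H$. It is used only in Section~\ref{sec:girth}, to destroy short cycles; until then the reader may take $H$ trivial and ignore it.

Let $a,q\ge1$ be integers, $N_1=qa$ and $N_2=q^2a$. Let $H$ be a finite group and $\gamma:[a]\times[q]\to H$ any map. Let $G(a,q,H,\gamma)$ be the bipartite graph with
\[
\mathcal P=[a]\times\mathbb Z_{N_1}\times\mathbb Z_{N_2}\times H,\qquad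
\mathcal L=[q]\times\mathbb Z_{N_1}\times\mathbb Z_{N_2}\times H,
\]
in which the point $(x,y,z,h)$ is on the line $(s,\eta,\zeta,h')$ if and only if
\begin{equation}\label{eq:incidence}
y=\eta+sx,\qquad z=\zeta+s^2x,\qquad h'=h\,\gamma(x,s).
\end{equation}
The first coordinate of a point $p$ is $x(p)$, and the first coordinate $s(\ell)$ of a line $\ell$ is its \emph{slope}. We write $G(a,q)$ when $H$ is trivial. Given a line and a value $x$, the equations~\eqref{eq:incidence} have exactly one solution $(y,z,h)$, so (L) holds. Given a point and a value $s$, they have exactly one solution $(\eta,\zeta,h')$, so the dual property holds too: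
\begin{itemize}
\item[(P)] Each point is on exactly one line of each slope $s\in[q]$.
\end{itemize}
Subtracting the equations~\eqref{eq:incidence} for two points $p,p'$ on a line of slope $s$ gives, with $\Delta=x(p')-x(p)$,
\begin{equation}\label{eq:step}
y(p')-y(p)=s\Delta \ \text{ in } \mathbb Z_{N_1},\qquad z(p')-z(p)=s^2\Delta\ \text{ in } \mathbb Z_{N_2}.
\end{equation}

\begin{example}\label{ex:three}
We verify (NR) for $G(3,3)$, where $N_1=9$ and $N_2=27$. Let $s_i=s(\ell_i)$ and $s=s(\ell)$. Since $x$ takes three values, $k\le2$. If $k=1$, then~\eqref{eq:step} for $\ell_1$ and $\ell$ gives $(s_1-s)\Delta\equiv0\pmod 9$ with $\Delta\in\{1,2\}$ and $|s_1-s|\le2$, so $s_1=s$. If $k=2$, both steps have $\Delta=1$, and $s_1+s_2-2s\equiv0\pmod9$. The left side has absolute value at most $4$, so $s_1+s_2=2s$, and either $s_1=s_2=s$, or $\{s_1,s_2\}=\{1,3\}$ and $s=2$. The second possibility is the configuration of Figure~\ref{fig:parabola}, and it is excluded by the $z$-coordinate, since $s_1^2+s_2^2-2s^2=2\not\equiv0\pmod{27}$. So $s_1=s$ in every case, and $\ell_1=\ell$ by (P), both lines containing $p_0$. The graph has $3\cdot9\cdot27=729$ points and as many lines, and Lemma~\ref{lem:cut} gives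 $N\ge4^{729}=2^{1458}$, already more than the $2^{1457}$ of a tree on $1458$ vertices.
\end{example}

\begin{proposition}\label{prop:count}
The graph $G(a,q,H,\gamma)$ has property \emph{(NR)}. Consequently $N(G(a,q,H,\gamma))\ge(a+1)^{|\mathcal L|}$.
\end{proposition}

\begin{proof}
Take points and lines as in (NR) and put $s_i=s(\ell_i)$, $s=s(\ell)$ and $\Delta_i=x(p_i)-x(p_{i-1})>0$. Then $\sum_i\Delta_i=x(p_k)-x(p_0)\le a-1$. Compute the change of $y$ and of $z$ from $p_0$ to $p_k$ by~\eqref{eq:step} in two ways, along $\ell_1,\dots,\ell_k$ and along $\ell$. Equating the results gives
\[
\sum_i(s_i-s)\Delta_i\equiv0\pmod{N_1},\qquad\sum_i(s_i^2-s^2)\Delta_i\equiv0\pmod{N_2}.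
\]
As integers, these sums have absolute value at most $(q-1)(a-1)<N_1$ and $(q^2-1)(a-1)<N_2$ respectively, so both are $0$. Since $(s_i-s)^2=(s_i^2-s^2)-2s(s_i-s)$, we obtain
\[
\sum_i(s_i-s)^2\Delta_i=\sum_i(s_i^2-s^2)\Delta_i-2s\sum_i(s_i-s)\Delta_i=0 .
\]
All $\Delta_i$ are positive, so every $s_i$ equals $s$. The lines $\ell_1$ and $\ell$ contain $p_0$ and have the same slope, so $\ell_1=\ell$ by (P). The count follows from Lemma~\ref{lem:cut}.
\end{proof}

\begin{remark}\label{rem:hyp}
The group coordinate enters this proof only through (P), which holds for every $\gamma$. The size of the moduli is used once, to pass from congruences to equalities; if both moduli are replaced by $1$ and $H$ is trivial, the graph collapses to $K_{a,q}$ of Example~\ref{ex:small}(c). Positivity of the $\Delta_i$ is used to bound the two sums and in the last step, and it cannot be dropped. For $a\ge3$ and $q\ge2$, the points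
\[
p_0=(1,0,0),\quad p_1=(2,1,1),\quad p_2=(3,3,5),\quad p_3=(2,2,4)
\]
of $G(a,q)$ form a parallelogram: the pairs $p_0p_1$ and $p_2p_3$ lie on lines of slope $1$, and the pairs $p_1p_2$ and $p_3p_0$ on lines of slope $2$. The two lines of each slope are distinct by (L), since one contains $p_1$ and the other $p_3$. So the path $p_0p_1p_2p_3$, which turns back to the left, does return to a line through $p_0$, and $G(a,q)$ contains an $8$-cycle however large $a$ is.
\end{remark}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:const}}\label{sec:lower}

The graph $G(a,q)$ has $aN_1N_2=q^3a^3$ points and $qN_1N_2=q^4a^2$ lines. When $q$ is of order $a$ it has order $a^6$ vertices, which is the source of the constant $1/6$.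

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The upper bound is~\eqref{eq:factorial}. For the lower bound let $a=\lfloor(n/2)^{1/6}\rfloor\ge1$. The graph $G(a,a)$ has $a^6$ points and $a^6$ lines, and $2a^6\le n$. Since $f$ is nondecreasing, Proposition~\ref{prop:count} gives $f(n)\ge(a+1)^{a^6}$. Now $a+1>(n/2)^{1/6}$ and $a\ge(a+1)/2$, so $a^6\ge\frac1{64}\cdot\frac n2=\frac n{128}$. For $n\ge4$ we have $n/2\ge\sqrt n$, and therefore
\[
\log f(n)\ge\frac n{128}\cdot\frac16\log\frac n2\ge\frac n{128}\cdot\frac1{12}\log n=\frac{n\log n}{1536}.\qedhere
\]
\end{proof}

Only lines carry choices, and in $G(a,a)$ they are half of the vertices; asymptotically this yields the constant $\frac12\cdot\frac16$. The ratio of lines to points is $q/a$, so taking $q$ to be a large fixed multiple of $a$ makes almost all vertices lines while the number of vertices remains of order $a^6$.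

\begin{proof}[Proof of Theorem~\ref{thm:const}]
The bound on $f(n)$ and the bound on the upper limit are Proposition~\ref{prop:c4}. For the lower limit fix an integer $m\ge1$. The graph $G(a,ma)$ has $m^3a^6$ points and $m^4a^6$ lines, in total $n_0=m^3(m+1)a^6$ vertices, of which a fraction $m/(m+1)$ are lines. Given $n\ge m^3(m+1)$, let $a$ be the largest integer with $n_0\le n$. Then $n_0\le n<n_0(1+1/a)^6$. As $n\to\infty$ we have $a\to\infty$, so $n_0/n\to1$, and $\log n=6\log a+O_m(1)$, so $\log(a+1)\sim\frac16\log n$. By Proposition~\ref{prop:count},
\[
\log f(n)\ge\log f(n_0)\ge\frac m{m+1}\,n_0\log(a+1)\sim\frac m{m+1}\cdot\frac16\,n\log n .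
\]
The lower limit is thus at least $\frac m{6(m+1)}$ for every $m$, and hence at least $\frac16$.
\end{proof}

\section{Large girth}\label{sec:girth}

By Remark~\ref{rem:hyp} the graphs $G(a,q)$ have short cycles, and we remove them with the group coordinate. Write $h(v)$ for the $H$-coordinate of a vertex $v$. By~\eqref{eq:incidence}, $h$ is multiplied on the right by $\gamma(x,s)$ on a step from a point to a line and by $\gamma(x,s)^{-1}$ on a step from a line to a point, so around a cycle the product of these labels is $1$. It is therefore enough to find labels that satisfy no relation of length less than $g$. The price is a factor $|H|$ in the number of vertices, and we can afford $|H|=a^{O(g)}$: then $\log a$ is of order $\log n/g$, which matches Proposition~\ref{prop:girthupper}. The convexity argument is still needed, because $a$ may be far larger than $g$, and girth alone says nothing about long bypasses.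

We find the labels among integer matrices that satisfy no relation at all and have small entries. A short product of them differs from the identity $I$ by a nonzero matrix with small entries, and this difference survives reduction modulo a moderately large prime. Let
\[
A=\begin{pmatrix}1&2\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\2&1\end{pmatrix}.
\]
By Sanov's theorem $A$ and $B$ freely generate a free subgroup of $SL_2(\mathbb Z)$. We need a number of labels that grows with $a$, and we take conjugates of $B$ by powers of $A$, whose entries grow only quadratically. Since $A^{e}=\begin{pmatrix}1&2e\\0&1\end{pmatrix}$ for $e\in\mathbb Z$, we have for $j\ge1$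
\[
U_j=A^jBA^{-j}=\begin{pmatrix}1+4j&2j\\2&1\end{pmatrix}\begin{pmatrix}1&-2j\\0&1\end{pmatrix}=\begin{pmatrix}1+4j&-8j^2\\2&1-4j\end{pmatrix},\qquad
U_j^{-1}=\begin{pmatrix}1-4j&8j^2\\-2&1+4j\end{pmatrix},
\]
and all entries of $U_j^{\pm1}$ are at most $8j^2$ in absolute value. The following case of Sanov's theorem is all that we use, and it has a short direct proof.

\begin{lemma}\label{lem:free}
Let $m\ge1$, let $j_1,\dots,j_m\ge1$ be integers with $j_i\ne j_{i+1}$ for $1\le i<m$, and let $\varepsilon_1,\dots,\varepsilon_m\in\{1,-1\}$. Then $U_{j_1}^{\varepsilon_1}\cdots U_{j_m}^{\varepsilon_m}\ne I$.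
\end{lemma}

\begin{proof}
Since $U_j^{\varepsilon}=A^jB^{\varepsilon}A^{-j}$, the product equals
\[
W=A^{j_1}B^{\varepsilon_1}A^{j_2-j_1}B^{\varepsilon_2}\cdots A^{j_m-j_{m-1}}B^{\varepsilon_m}A^{-j_m},
\]
and by the hypotheses on the $j_i$ every exponent is nonzero. Let $X$ and $Y$ be the sets of column vectors $(u,v)\in\mathbb R^2$ with $|u|>|v|$ and $|u|<|v|$ respectively, and let $e\ne0$ be an integer. The matrix $A^e$ sends $(u,v)$ to $(u+2ev,v)$, and on $Y$ we have $|u+2ev|\ge2|v|-|u|>|v|$, so $A^eY\subseteq X$. The matrix $B^e$ sends $(u,v)$ to $(u,v+2eu)$, and on $X$ we have $|v+2eu|\ge2|u|-|v|>|u|$, so $B^eX\subseteq Y$. Apply the factors of $W$ from right to left to $(0,1)\in Y$. The vector moves alternately to $X$ and to $Y$, and the last factor $A^{j_1}$ puts it in $X$. Since $(0,1)\notin X$, we have $W\ne I$.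
\end{proof}

The condition $j_i\ne j_{i+1}$ cannot be omitted, as $U_jU_j^{-1}=I$, and it dictates the choice of $\gamma$. Along a cycle, two consecutive edges share a line or share a point, so exactly one of $x$ and $s$ changes. The index $x+s$ then changes at every step.

\begin{lemma}\label{lem:girth}
Let $a\ge1$ and $g\ge3$, let $r>(64a^2)^g$ be a prime, let $H=SL_2(\mathbb F_r)$, and let $\gamma(x,s)=U_{x+s}\bmod r$. Then $G(a,a,H,\gamma)$ has girth at least $g$.
\end{lemma}

\begin{proof}
Suppose that $p_0,\ell_1,p_1,\dots,\ell_k,p_k=p_0$ is a cycle of length $2k<g$, where $k\ge2$. Put $x_i=x(p_i)$ and $s_i=s(\ell_i)$. Both $p_{i-1}$ and $p_i$ are on $\ell_i$, so $h(\ell_i)=h(p_{i-1})\gamma(x_{i-1},s_i)=h(p_i)\gamma(x_i,s_i)$, and thus $h(p_i)=h(p_{i-1})\gamma(x_{i-1},s_i)\gamma(x_i,s_i)^{-1}$. Applying this for $i=1,\dots,k$ and using $h(p_k)=h(p_0)$, we see that the integer matrix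
\[
W=U_{x_0+s_1}U_{x_1+s_1}^{-1}\;U_{x_1+s_2}U_{x_2+s_2}^{-1}\cdots U_{x_{k-1}+s_k}U_{x_k+s_k}^{-1}
\]
is congruent to $I$ modulo $r$; here we use that reduction modulo $r$ is a homomorphism $SL_2(\mathbb Z)\to H$.

The points $p_{i-1}\ne p_i$ are on one line, so $x_{i-1}\ne x_i$ by (L). The lines $\ell_i\ne\ell_{i+1}$ share the point $p_i$, so $s_i\ne s_{i+1}$ by (P). Hence $x_{i-1}+s_i\ne x_i+s_i\ne x_i+s_{i+1}$: consecutive indices in $W$ are distinct, and $W\ne I$ by Lemma~\ref{lem:free}.

All indices are at most $2a$, so each factor has entries at most $\beta=8(2a)^2=32a^2$ in absolute value. An entry of a product of two $2\times2$ matrices is a sum of two products of entries, so by induction a product of $m$ such factors has entries at most $2^{m-1}\beta^m$. The entries of $W-I$ are therefore at most $2^{2k-1}\beta^{2k}+1\le(2\beta)^{2k}=(64a^2)^{2k}<r$ in absolute value. A nonzero integer matrix with such entries is nonzero modulo $r$, a contradiction.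
\end{proof}

\begin{proposition}\label{prop:girthlower}
If $g\ge3$ and $n\ge2^{28g}$, then $\log F(n,g)\ge\dfrac{n\log n}{112\,g}$.
\end{proposition}

\begin{proof}
Let $a=\lfloor n^{1/(28g)}\rfloor$; the hypothesis on $n$ gives $a\ge2$. Bertrand's postulate states that for every integer $m\ge1$ there is a prime in $(m,2m]$; choose a prime $r$ with $(64a^2)^g<r\le2(64a^2)^g$. Let $G_0=G(a,a,H,\gamma)$ be the graph of Lemma~\ref{lem:girth}. It has girth at least $g$ and $M=2a^6|H|$ vertices, half of which are lines.

We check that $M\le n$. A matrix in $SL_2(\mathbb F_r)$ has $r^2-1$ choices for its first column and then $r$ for its second, so $|H|<r^3$. Since $a\ge2$, we have $2\le a$, $8\le a^3$ and $64a^2\le a^8$. Hence $|H|<8(64a^2)^{3g}\le a^{3+24g}$ and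
\[
M\le a^{10+24g}\le a^{28g}\le n,
\]
where the middle inequality holds because $4g\ge12>10$.

The number $M$ may be much smaller than $n$, so we take $\lfloor n/M\rfloor$ disjoint copies of $G_0$ and add isolated vertices to reach $n$ vertices. The girth is still at least $g$. Since $\lfloor t\rfloor\ge t/2$ for $t\ge1$, the copies contain at least $n/2$ vertices and hence at least $n/4$ lines. By multiplicativity of $N$, Proposition~\ref{prop:count} and $a+1>n^{1/(28g)}$,
\[
F(n,g)\ge(a+1)^{n/4}\ge n^{n/(112g)}.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:girth}]
Proposition~\ref{prop:girthupper} gives $\log F(n,g)\le n(\log5+6\log n/g)$, so $c_2=6$ works. For the lower bound, a tree has infinite girth, so Example~\ref{ex:small}(a) gives, for $n\ge2$,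
\begin{equation}\label{eq:tree}
\log F(n,g)\ge(n-1)\log2\ge\tfrac n2\log2>\tfrac n3 .
\end{equation}
If $n<2^{28g}$, then $1+\log n/g<1+28\log2<21$, and~\eqref{eq:tree} gives $\log F(n,g)\ge\frac1{63}n(1+\log n/g)$. If $n\ge2^{28g}$, the average of~\eqref{eq:tree} and the bound of Proposition~\ref{prop:girthlower} gives
\[
\log F(n,g)\ge\frac n6+\frac{n\log n}{224\,g}\ge\frac n{224}\Bigl(1+\frac{\log n}g\Bigr).
\]
So $c_1=1/224$ works in both ranges.
\end{proof}

\begin{thebibliography}{1}

\bibitem{IK}
Liviu Ilinca and Jeff Kahn,
\emph{On the Number of 2-SAT Functions},
arXiv:1005.2863 (2010).

\end{thebibliography}
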